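# Polarizable Carnot groups and groups of Heisenberg type

## 1. Dilations against the gradient flow: the field $T$ on the Heisenberg group

Take $\mathbb R^2\times\mathbb R$ with $J(x_1,x_2)=(-x_2,x_1)$ and the group law
$$(x,z)(y,w)=\bigl(x+y,\;z+w+\tfrac12\langle Jx,y\rangle\bigr).$$
This is the first Heisenberg group. The fields $X_1=\partial_{x_1}-\frac12x_2\partial_z$ and $X_2=\partial_{x_2}+\frac12x_1\partial_z$ are left-invariant, and $[X_1,X_2]=\partial_z$. The horizontal gradient of a function is $\nabla_0f=(X_1f,X_2f)=\nabla_xf+\frac12(\partial_zf)Jx$. The dilations are $\delta_\lambda(x,z)=(\lambda x,\lambda^2z)$, generated by the field $Z=x\cdot\partial_x+2z\,\partial_z$.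

Let $N>0$ be a smooth function off the origin with $N\circ\delta_\lambda=\lambda N$. There are two natural ways to climb from one level of $N$ to the next. The first is to dilate: $ZN=N$. The second is to follow the horizontal gradient at the speed that gives the same rate:
$$W=\frac{N}{|\nabla_0N|^2}\,\nabla_0N,\qquad WN=N,$$
where $\nabla_0N$ is read as the vector field $\sum(X_iN)X_i$ and we stay where it is nonzero. The object on which everything below turns is the difference
$$T=Z-W .$$

Compute it for $K=(|x|^4+16z^2)^{1/4}$. Since $\nabla_0(K^4)=4|x|^2x+16z\,Jx$,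
$$\nabla_0K=K^{-3}\bigl(|x|^2x+4z\,Jx\bigr),\qquad |\nabla_0K|^2=K^{-6}\bigl(|x|^6+16z^2|x|^2\bigr)=\frac{|x|^2}{K^2}.$$
So $W$ is the horizontal field with components $x+4z|x|^{-2}Jx$. The $z$-coordinate of a horizontal field with components $h$ is $\frac12\langle Jx,h\rangle$; here it is $2z$. Subtracting from $Z$,
$$T=-\frac{4z}{|x|^2}\,Jx\cdot\partial_x .$$
Thus $T$ rotates $x$ and leaves $z$ fixed. We read off four facts.

1. $T$ vanishes exactly on the horizontal plane $\{z=0\}$ (within $x\neq0$).
2. $T$ preserves $v=|\nabla_0K|^2=|x|^2/K^2$.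
3. $v\le1$, with equality exactly on $\{z=0,\ x\ne 0\}$.
4. The linearization of $T$ at $(a,0)$, $|a|=1$, is $(\xi,\zeta)\mapsto(-4\zeta Ja,0)$. It is nilpotent, so its only eigenvalue is $0$.

What is this for? The function $K$ satisfies a nonlinear equation, $\mathcal L_\infty K=0$, and we want to know which groups carry a function $N$ with this property (together with a second equation). In any Carnot group, the equation $\mathcal L_\infty N=0$ alone will give that $T$ vanishes on the horizontal set, that $T$ preserves $v$, and that $v$ is strictly maximal on that set. Together these properties forbid any orbit of $T$ to converge to a zero of $T$, so the linearization of $T$ has no eigenvalue with nonzero real part. On the other side, part of this linearization can be written down from the Lie brackets: every failure of a certain surjectivity produces the eigenvalue $2$, or $3$, and so on. So the brackets are forced to be very nondegenerate, and the second-order behavior of $N$ is forced as well.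

## 2. Carnot groups, polarizability, H-type

**Definition (Carnot group).** A Carnot group $\mathbb G$ is a connected, simply connected nilpotent Lie group whose Lie algebra is stratified: $\mathfrak g=\mathfrak v_1\oplus\cdots\oplus\mathfrak v_\iota$ with $[\mathfrak v_1,\mathfrak v_j]=\mathfrak v_{j+1}$ for $1\le j<\iota$, $[\mathfrak v_1,\mathfrak v_\iota]=0$ and $\mathfrak v_\iota\ne0$. The integer $\iota$ is the step. We fix an inner product on $\mathfrak v_1$, put $m=\dim\mathfrak v_1$, and let $X_1,\dots,X_m$ be the left-invariant fields of an orthonormal basis of $\mathfrak v_1$.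

The map $\exp:\mathfrak g\to\mathbb G$ is a diffeomorphism. We write $0$ for the identity. For $Y\in\mathfrak g$ we put $(Yf)(g)=\frac d{dt}\big|_0f(g\exp tY)$, and we identify tangent vectors with elements of $\mathfrak g$ by left translation (left trivialization). The dilation $\delta_\lambda$, $\lambda>0$, is the automorphism that multiplies $\mathfrak v_j$ by $\lambda^j$. A function $f$ on $\mathbb G\setminus\{0\}$ is homogeneous of order $d$ if $f\circ\delta_\lambda=\lambda^df$. Since $\delta_\lambda(g\exp tY)=\delta_\lambda(g)\exp(t\lambda^jY)$ for $Y\in\mathfrak v_j$,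
$$Y(f\circ\delta_\lambda)=\lambda^j\,(Yf)\circ\delta_\lambda, \tag{1}$$
so $Yf$ is homogeneous of order $d-j$ when $f$ is homogeneous of order $d$. The homogeneous dimension is $Q=\sum_jj\dim\mathfrak v_j$.

*Examples.* The Heisenberg group has step two, $m=2$, $Q=4$. The Engel group has $\mathfrak v_1=\langle X_1,X_2\rangle$, $\mathfrak v_2=\langle X_3\rangle$, $\mathfrak v_3=\langle X_4\rangle$ with $[X_1,X_2]=X_3$, $[X_1,X_3]=X_4$, $[X_2,X_3]=0$; it has step three and $Q=2+2+3=7$. If $m=1$, then $[\mathfrak v_1,\mathfrak v_1]=0$ and the group is abelian. So a non-abelian Carnot group has $m\ge2$ and $\mathfrak v_2\neq0$, hence $Q\ge4$.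

**Definition (two operators).** $\nabla_0f=\sum(X_if)X_i$ is regarded as a vector field or as a $\mathfrak v_1$-valued function;
$$\mathcal Lf=\sum_iX_i^2f,\qquad\mathcal L_\infty f=\sum_{i,j}(X_if)(X_jf)(X_iX_jf).$$

Expanding $X_i\sum_j(X_jf)^2$ gives the identity that we shall use constantly:
$$(\nabla_0f)\bigl(|\nabla_0f|^2\bigr)=\langle\nabla_0f,\nabla_0|\nabla_0f|^2\rangle=2\mathcal L_\infty f. \tag{2}$$
So $\mathcal L_\infty f=0$ says that $|\nabla_0f|^2$ is constant along the flow of $\nabla_0f$. In $\mathbb R^n$, for instance, $f=|x|$ has $|\nabla f|^2=1$ off $0$, and $\mathcal L_\infty|x|=0$.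

**Definition (polarizable).** Let $Q>2$. By a result of Folland, $\mathcal L$ has a fundamental solution $u$ that is positive and finite on $\mathbb G\setminus\{0\}$ and homogeneous of order $2-Q$. Put $\mathbf N_u=u^{1/(2-Q)}$, which is homogeneous of order one. The group is polarizable if $\mathcal L_\infty\mathbf N_u=0$ on $\mathbb G\setminus\{0\}$.

In $\mathbb R^n$, $n\ge 3$, $u$ is a multiple of $|x|^{2-n}$, so $\mathbf N_u$ is a multiple of $|x|$: abelian groups are trivially polarizable and we exclude them.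

**Definition (H-type).** A step two group is of H-type if there is an inner product on $\mathfrak g$ that extends the given one on $\mathfrak v_1$, makes $\mathfrak v_1\perp\mathfrak v_2$, and is such that for every $Z\in\mathfrak v_2$ the map $J_Z:\mathfrak v_1\to\mathfrak v_1$ defined by $\langle J_ZX,Y\rangle=\langle Z,[X,Y]\rangle$ satisfies $J_Z^2=-|Z|^2\mathrm{Id}$. A group whose step is not two is by convention not of H-type.

*Example.* Let $\mathfrak v_1=\mathbb R^4$, $\mathfrak v_2=\mathbb R$, $[x,y]=\langle Mx,y\rangle$ with $M=\mathrm{diag}(\lambda_1J,\lambda_2J)$, $\lambda_1,\lambda_2>0$. An inner product on $\mathfrak v_2$ is given by $|1|^2=c$. Then $J_1=cM$ and $J_1^2=-c^2\,\mathrm{diag}(\lambda_1^2,\lambda_1^2,\lambda_2^2,\lambda_2^2)$. This equals $-c\,\mathrm{Id}$ iff $c\lambda_1^2=c\lambda_2^2=1$. So the group is of H-type iff $\lambda_1=\lambda_2$.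

The question, whose source is Jeremy T. Tyson, "Polar Coordinates in Carnot groups II", arXiv:2208.04913 (2022), is whether there are polarizable groups that are neither abelian nor of H-type. There are none.

**Theorem 1.** Every non-abelian polarizable Carnot group is of H-type. In particular it has step two.

It follows from part (B) of the next theorem, in which no symmetry of $N$ is assumed. Let $\pi:\mathbb G\to\mathfrak v_1$ send $\exp Y$ to the $\mathfrak v_1$-component of $Y$.

**Theorem 2.** Let $\mathbb G$ be a non-abelian Carnot group and let $N\in C^\infty(\mathbb G\setminus\{0\})$ be positive, homogeneous of order one, with $\mathcal L_\infty N=0$ on $\mathbb G\setminus\{0\}$.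

* (A) $\mathbb G$ has step two and $[a,\mathfrak v_1]=\mathfrak v_2$ for all $0\ne a\in\mathfrak v_1$. There is $c>0$ with $N(\exp x)=c|x|$ for $x\in\mathfrak v_1\setminus0$. Moreover $N(g)>c|\pi(g)|$ if $g\notin\exp\mathfrak v_1$, and $|\nabla_0N|\le c$ with equality exactly on $\exp(\mathfrak v_1\setminus0)$.
* (B) If in addition $N\mathcal LN=(Q-1)|\nabla_0N|^2$ in a neighborhood of $\exp(\mathfrak v_1\setminus0)$, then $\mathbb G$ is of H-type.

For $1<p<\infty$ let $\mathcal L_pf=\sum X_i(|\nabla_0f|^{p-2}X_if)$. Let $h_p(N)=N^{(p-Q)/(p-1)}$ for $1<p<\infty$, $p\neq Q$, and $h_Q(N)=\log N$, $h_\infty(N)=N$.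

**Theorem 3.**

* (C) If $\mathbb G$ is a non-abelian Carnot group, $N\in C^\infty(\mathbb G\setminus\{0\})$ is positive and homogeneous of order one, and $\mathcal L_ph_p(N)=0$ on $\{\nabla_0N\ne0\}$ for two different values $p\in(1,\infty]$, then $\mathbb G$ is of H-type.
* (D) On an H-type group, $K=(|x|^4+16|z|^2)^{1/4}$ satisfies all these equations, and $\mathbf N_u$ is a constant multiple of $K$. Hence a non-abelian Carnot group is polarizable iff it is of H-type.

**Theorem 2(B) implies Theorem 1.** Let $N=\mathbf N_u$. It is smooth off $0$ because $\mathcal L$ is hypoelliptic (Hörmander's theorem) and $\mathcal Lu=0$ there. It is positive and homogeneous of order one, and polarizability is the hypothesis $\mathcal L_\infty N=0$. From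
$$0=\mathcal LN^{2-Q}=(2-Q)N^{1-Q}\mathcal LN+(2-Q)(1-Q)N^{-Q}|\nabla_0N|^2,$$
dividing by $(2-Q)N^{-Q}$, we obtain
$$N\mathcal LN=(Q-1)|\nabla_0N|^2. \tag{3}$$
So (B) applies.

## 3. Rotation-invariant functions on the Heisenberg group, and two impostors

Before the general proof, let us solve $\mathcal L_\infty N=0$ by hand on the Heisenberg group among functions $N=r\varphi(t)$, $r=|x|$, $t=z/r^2$, near the plane $z=0$. With the orthonormal vectors $\hat x=x/r$ and $J\hat x$,
$$\nabla_0N=A\hat x+B\,J\hat x,\qquad A=\varphi-2t\varphi',\quad B=\tfrac12\varphi'.$$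
So $v=w(t):=A^2+B^2$. Likewise $\nabla_0v=\frac{w'}r\bigl(-2t\,\hat x+\frac12J\hat x\bigr)$, and (2) gives
$$\mathcal L_\infty N=\frac{w'}{2r}\Bigl(\tfrac12B-2tA\Bigr).$$
The equation therefore says that at each $t$ either $w'=0$ or $B=4tA$.

The second alternative reads $\varphi'=8t\varphi/(1+16t^2)$, so $\varphi=C(1+16t^2)^{1/4}$ and $N=CK$. It also has a meaning for $T$. The $z$-coordinate of $T$ is $2z-\frac{r^2\varphi B}{2v}$, and since $\varphi=A+4tB$ it equals
$$\frac{r^2}{v}\Bigl(2t(A^2+B^2)-\tfrac12(A+4tB)B\Bigr)=\frac{r^2A}{v}\Bigl(2tA-\tfrac12B\Bigr).$$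
So, where $A\ne0$, the second alternative says precisely that $T$ has no vertical component.

The first alternative, $w\equiv1$, also has solutions near $t=0$. One is $\varphi\equiv1$, that is, $N=|x|$: here $A=1$, $B=0$. Another is given parametrically by
$$\varphi=\frac{\theta}{\sin\theta},\qquad t=\frac{2\theta-\sin2\theta}{8\sin^2\theta}.$$
Indeed
$$\frac{d\varphi}{d\theta}=\frac{\sin\theta-\theta\cos\theta}{\sin^2\theta},\qquad\frac{dt}{d\theta}=\frac{4\sin^2\theta-4\theta\sin\theta\cos\theta}{8\sin^4\theta}=\frac{\sin\theta-\theta\cos\theta}{2\sin^3\theta}.$$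
The second expression tends to $\frac16$ as $\theta\to0$, so $\theta$ is a smooth function of $t$ near $0$. Hence $\varphi'(t)=2\sin\theta$ and $B=\sin\theta$, and
$$A=\frac\theta{\sin\theta}-\frac{2\theta-2\sin\theta\cos\theta}{2\sin\theta}=\cos\theta ,$$
so $w=1$. Since $\theta=6t+\cdots$, $\varphi=1+\frac{\theta^2}6+\cdots=1+6t^2+\cdots$.

This shows what happens to the approach that suggests itself first, namely to expand $N$ in powers of $z$ at the horizontal plane and to determine the coefficients from the equation. The functions $|x|$, $K$ and the parametric one have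
$$\varphi=1+0\cdot t^2+\cdots,\qquad\varphi=1+4t^2+\cdots,\qquad\varphi=1+6t^2+\cdots,$$
and all three are smooth solutions of $\mathcal L_\infty N=0$ near $\{z=0,\ x\neq0\}$, homogeneous of order one. So the Taylor expansion stops at the $z^2$-coefficient: the equation admits three values and no local computation can choose among them. (In Section 9 the general version of this will be the cubic $\Gamma(\Gamma-8)(\Gamma-12)=0$.) Moreover, for a general $N$ one must first know that $N$ restricted to $\exp\mathfrak v_1$ is a multiple of $|x|$ and that its vertical derivatives vanish there; the expansion above took this for granted.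

The field $T$ does choose. To first order in $z$ at $r=1$ its $z$-coordinate is $(2-\frac14\varphi''(0))z$, with coefficient $2$, $0$, $-1$ in the three cases. A coefficient $2$ or $-1$ means that some orbit of $T$ converges, in backward or forward time, to a point of the horizontal plane. On that orbit $v$ is constant, so it equals its value on the plane. For the impostors this is no contradiction, because $v$ is constant for them. For an $N$ that is smooth and positive on all of $\mathbb G\setminus\{0\}$ we shall prove that $v$ is strictly smaller off the plane, and then the orbit cannot exist. So the plan is: first the global behavior of $v$ and $N$ (Sections 4 to 6), then $T$ (Sections 7 and 8), and only then the Taylor expansion (Sections 9 and 10).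

## 4. Gradient lines of $N$

From here through Section 9, $N$ is as in Theorem 2 with only $\mathcal L_\infty N=0$ assumed. This section sets up the curves along which we shall compute.

By the Baker–Campbell–Hausdorff formula $\pi$ is a homomorphism, since brackets lie in $\mathfrak v_2\oplus\cdots\oplus\mathfrak v_\iota$. Hence $X_i(\varphi\circ\pi)=(\partial_i\varphi)\circ\pi$, and $Y(\varphi\circ\pi)=0$ for $Y\in\mathfrak v_j$, $j\ge2$.

Set $N(0)=0$. Choose a compact hypersurface $\Sigma\subset\mathbb G\setminus0$ met exactly once by each dilation orbit (a level set of any standard gauge). Then $N(\delta_\lambda\sigma)=\lambda N(\sigma)$ with $N$ bounded above and below by positive constants on $\Sigma$. So $N$ is continuous at $0$ and proper, and every continuous function $f$ on $\mathbb G\setminus0$ that is homogeneous of order $d$ satisfies $|f|\le C_fN^d$.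

Put $v=|\nabla_0N|^2$. It is smooth on $\mathbb G\setminus0$ and homogeneous of order $0$. Let $\Omega=\{v>0\}$. By (2), $(\nabla_0N)v=2\mathcal L_\infty N=0$. On $\Omega$ let $V=\nabla_0N/v$; then
$$VN=1,\qquad Vv=0.$$
For $g\in\Omega$ and $s_0=N(g)$, let $\gamma=\gamma_g$ solve $\gamma'=V(\gamma)$, $\gamma(s_0)=g$. Then $N(\gamma(s))=s$ and $v(\gamma(s))=v(g)$. As long as $s\in[s_1,s_2]\subset(0,\infty)$, the curve stays in $\{s_1\le N\le s_2,\ v=v(g)\}$, a compact subset of $\Omega$. So $\gamma$ is defined on all of $(0,\infty)$. Since $N(\gamma(s))=s$ and $N$ is proper and vanishes only at $0$, $\gamma(s)\to0$ as $s\to0$. Finally $(\pi\circ\gamma)'=\nabla_0N/v$ has norm $v(g)^{-1/2}$.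

## 5. Critical points of $v$ lie in $\exp\mathfrak v_1$

The purpose of this section is to locate the points where $v$ could be maximal.

**Lemma 1.** If $g\in\Omega$ and $dv(g)=0$, then $g\in\exp(\mathfrak v_1)$.

*Proof.* The idea is to follow all derivatives $YN$ along the gradient line through $g$; at critical points of $v$ they satisfy a closed linear system.

The local flow $\phi_t$ of $V$ satisfies $v\circ\phi_t=v$, and $d\phi_t$ is invertible. So $dv=0$ at all points of $\gamma=\gamma_g$. Put $p(s)(Y)=(YN)(\gamma(s))$ for $Y\in\mathfrak g$, and let $a(s)\in\mathfrak v_1$ be $\nabla_0N/v$ at $\gamma(s)$. Using $X_iY=YX_i+[X_i,Y]$,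
$$\frac d{ds}p(Y)=\frac1v\sum_iX_iN\,X_iYN=\frac1v\sum_iX_iN\bigl(YX_iN+[X_i,Y]N\bigr)=\frac1{2v}Yv+p([a,Y])=p([a(s),Y]).$$
If $Y\in\mathfrak v_j$, then $YN$ is homogeneous of order $1-j$ by (1), so $|p(s)(Y)|\le C_Ys^{1-j}$.

We show $p|_{\mathfrak v_j}\equiv0$ for $j\ge2$ by descending induction on $j=\iota,\dots,2$, with $\mathfrak v_{\iota+1}=0$. If $p|_{\mathfrak v_{j+1}}\equiv0$, then $p(Y)$ has zero derivative for $Y\in\mathfrak v_j$, since $[a,Y]\in\mathfrak v_{j+1}$. So $p(Y)$ is constant in $s$, and it tends to $0$ as $s\to\infty$ because $1-j<0$. Hence it is $0$.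

Now for $Y\in\mathfrak v_1$ we have $[a,Y]\in\mathfrak v_2$, so $p(Y)$ is constant in $s$. Thus $\nabla_0N$ is constant along $\gamma$, and so is $v$. Therefore $a(s)=a$ is constant, and $\gamma$ is an integral curve of the left-invariant field $a$: $\gamma(s)=g\exp((s-s_0)a)$ on $(0,\infty)$. Letting $s\to0$, $0=g\exp(-s_0a)$, that is, $g=\exp(s_0a)$. $\square$

## 6. $N$ is a multiple of the Euclidean norm on $\exp\mathfrak v_1$

To use Lemma 1 we need the values of $N$ and $v$ on $\exp\mathfrak v_1$. Restricting $N$ to $\exp\mathfrak v_1$ is not a good move, since the equation does not restrict. Taking the minimum over the fibers of $\pi$ is better: a function $\varphi\circ\pi$ touching $N$ from below at a minimum can be compared with $N$ by means of the equation. Let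
$$\nu(x)=\min\{N(g):\pi(g)=x\},\qquad x\in\mathfrak v_1.$$
The minimum exists because $N$ is proper. For the same reason $\nu$ is lower semicontinuous. Since $\pi\circ\delta_\lambda=\lambda\pi$, $\nu(\lambda x)=\lambda\nu(x)$ for $\lambda>0$. Also $\nu(x)>0$ for $x\ne0$, and $\nu(0)=0$.

**Lemma 2.** $\nu(x)=c|x|$ for a constant $c>0$.

*Proof.* **Step 1: a cone below $\nu$.** Fix $x\ne0$, put $R=|x|$, $b=\nu(x)/R>0$. We claim
$$\nu(y)\ge\nu(x)-b|y-x|\qquad\text{for }|y-x|<R. \tag{4}$$
The cone on the right has zero $\infty$-Laplacian; we bend it to make this positive. For $\eta>0$ let $\varphi(y)=F(|y-x|)$ with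
$$F(\rho)=\nu(x)-b\rho-\eta(2R\rho-\rho^2).$$
On $(0,R)$, $F'=-b-2\eta(R-\rho)<0$ and $F''=2\eta>0$. On $U=B_R(x)\setminus\{x\}$ the function $\varphi$ is smooth, and since $\nabla\varphi$ is $F'$ times the radial unit vector,
$$\Delta_\infty\varphi:=\langle\mathrm{Hess}\,\varphi\,\nabla\varphi,\nabla\varphi\rangle=F'^2F''>0\quad\text{on }U.$$
Note that $0\notin U$, because $|0-x|=R$. On $\partial B_R(x)$ we have $\varphi=\nu(x)-bR-\eta R^2=-\eta R^2<0\le\nu$, and $\varphi(x)=\nu(x)$.

Suppose $\nu-\varphi$ is negative somewhere in $\overline{B_R(x)}$. Being lower semicontinuous, it attains its minimum over this ball, at a point $y_0$ where it is negative. It is positive on the boundary and zero at $x$, so $y_0\in U$. Choose $g_0$ with $\pi(g_0)=y_0$, $N(g_0)=\nu(y_0)$. For $g$ near $g_0$,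
$$N(g)-\varphi(\pi(g))\ge\nu(\pi(g))-\varphi(\pi(g))\ge\nu(y_0)-\varphi(y_0)=N(g_0)-\varphi(\pi(g_0)).$$
So $N-\varphi\circ\pi$ has a local minimum at $g_0$, and $g_0\neq0$ since $y_0\ne0$; both functions are smooth near $g_0$. First derivatives give $\nabla_0N(g_0)=\nabla\varphi(y_0)=:\beta$. The second derivative along $t\mapsto g_0\exp(t\beta)$, whose image under $\pi$ is $y_0+t\beta$, gives
$$0\le\sum\beta_i\beta_jX_iX_jN(g_0)-\langle\mathrm{Hess}\,\varphi(y_0)\beta,\beta\rangle=\mathcal L_\infty N(g_0)-\Delta_\infty\varphi(y_0)=-\Delta_\infty\varphi(y_0)<0,$$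
a contradiction. So $\nu\ge\varphi$ on the ball, and $\eta\to0$ gives (4).

**Step 2: from cones to constancy.** We apply (4) with vertices going to infinity. Let $\omega,\omega'$ be unit vectors with $\langle\omega,\omega'\rangle>0$, and take $x=R\omega$, so that $b=\nu(\omega)$, and $y=\omega'$. Since $|\omega'-R\omega|^2=R^2-2R\langle\omega,\omega'\rangle+1<R^2$ for $R$ large, (4) gives $\nu(\omega')\ge\nu(\omega)\bigl(R-|R\omega-\omega'|\bigr)$. As $R\to\infty$ the bracket tends to $\langle\omega,\omega'\rangle$, so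
$$\nu(\omega')\ge\nu(\omega)\langle\omega,\omega'\rangle .$$
On the unit sphere $\nu(\omega)\le N(\exp\omega)\le C_0$. If $\theta<\pi/2$ is the angle between $\omega$ and $\omega'$, then $\nu(\omega)-\nu(\omega')\le C_0(1-\cos\theta)\le\frac12C_0\theta^2$, and by symmetry $|\nu(\omega)-\nu(\omega')|\le\frac12C_0\theta^2$. Join two arbitrary unit vectors by a great arc of length $\Theta$ and cut it into $n$ equal pieces: their values differ by at most $n\cdot\frac12C_0(\Theta/n)^2\to0$. So $\nu$ is constant on the unit sphere (recall $m\ge2$), and by homogeneity $\nu=c|\cdot|$ with $c>0$. $\square$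

Replacing $N$ by $N/c$, **we assume $c=1$ from now on**; all hypotheses are invariant under this scaling.

The next lemma identifies the minimizers and the first derivatives of $N$ there.

**Lemma 3.** $N\ge|\pi|$, with equality exactly on $\exp(\mathfrak v_1)$. At $\exp x$, $x\in\mathfrak v_1\setminus0$: $N=|x|$, $\nabla_0N=x/|x|$, $v=1$, and $YN=0$ for $Y\in\mathfrak v_j$, $j\ge2$.

*Proof.* By Lemma 2, $N\ge\nu\circ\pi=|\pi|$. Let $g\neq0$ with $N(g)=|\pi(g)|$, and put $x=\pi(g)$, which is nonzero since $N(g)>0$, and $s_0=N(g)=|x|$. The function $N-|\pi|$ has a minimum at $g$ and is differentiable there. So at $g$: $YN=0$ for $Y\in\mathfrak v_j$, $j\ge2$, $\nabla_0N=x/|x|$ and $v=1$.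

It remains to see that $g=\exp x$. Follow $\gamma=\gamma_g$. As $v=1$ along it, $\pi\circ\gamma$ has unit speed. So for $0<s\le s_0$ we have $|x-\pi(\gamma(s))|\le s_0-s$, and
$$|\pi(\gamma(s))|\ge|x|-(s_0-s)=s=N(\gamma(s))\ge|\pi(\gamma(s))|.$$
Hence $|\pi(\gamma(s))|=s$ and $|x-\pi(\gamma(s))|\le|x|-|\pi(\gamma(s))|$. This is equality in the triangle inequality, so $\pi(\gamma(s))=(s/s_0)x$. The left-trivialized velocity of $\gamma$ is horizontal, so it equals $(\pi\circ\gamma)'=x/s_0=:a$, a constant. Thus $\gamma(s)=g\exp((s-s_0)a)$ for $0<s\le s_0$, and $s\to0$ gives $g=\exp(s_0a)=\exp x$.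

Conversely, for each $x\ne0$ a minimizer $g_x$ over $x$ satisfies $N(g_x)=\nu(x)=|x|$. By what was just shown $g_x=\exp x$, so equality and all the formulas hold at $\exp x$. $\square$

**Lemma 4.** $v\le1$ on $\mathbb G\setminus0$, and $\{v=1\}=\exp(\mathfrak v_1\setminus0)$.

*Proof.* Since $v$ is continuous and homogeneous of order $0$, it attains its maximum, and the maximum is $\ge1$ by Lemma 3. Any maximum point is a critical point of $v$ in $\Omega$, so it lies in $\exp\mathfrak v_1$ by Lemma 1, and there $v=1$ by Lemma 3. So $\max v=1$. Every point with $v=1$ is then a maximum point and lies in $\exp\mathfrak v_1$. The other inclusion is Lemma 3. $\square$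

## 7. The spectrum of $T$ at its zeros

Let $Z$ be the generator of dilations, $Zf=\frac d{d\lambda}\big|_{\lambda=1}f\circ\delta_\lambda$, and on $\Omega$ let $W=N\nabla_0N/v$ and $T=Z-W$. By homogeneity $Zv=0$, and $Wv=0$ by (2). So
$$Tv=0.$$
At $\exp x$, $x\in\mathfrak v_1\setminus0$, differentiating $\exp(e^tx)=\exp(x)\exp((e^t-1)x)$ shows that $Z=x$ in left trivialization, while Lemma 3 gives $W=|x|\cdot x/|x|=x$. So $T=0$ on $\exp(\mathfrak v_1\setminus0)$.

If $T=\sum T^\alpha Y_\alpha$ in some frame and $T(q)=0$, the linearization of $T$ at $q$ is $B:y\mapsto\sum dT^\alpha(y)\,Y_\alpha(q)$. It does not depend on the frame, because the terms in which the frame is differentiated carry the factor $T^\alpha(q)=0$.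

The next lemma is the fact about ordinary differential equations that converts an eigenvalue with negative real part into an orbit. The linearization may have other eigenvalues on the imaginary axis, so we include the proof.

**Lemma 5.** Let $T$ be a smooth vector field near $0\in\mathbb R^n$ with $T(0)=0$ and linearization $B$. If $B$ has an eigenvalue with negative real part, then $T$ has an integral curve $y:[0,\infty)\to\mathbb R^n$ with $y(0)\ne0$ and $y(t)\to0$ as $t\to\infty$.

*Proof.* Let $-\mu<0$ be the smallest real part of an eigenvalue of $B$. Let $E_s$ be the sum of the real generalized eigenspaces for eigenvalues with real part $-\mu$, and $E_c$ that for the remaining eigenvalues; let $P_s,P_c$ be the projections, which commute with $B$. All eigenvalues on $E_c$ have real part $>-\mu$. So we can choose $\sigma'<\mu$ such that they have real part $>-\sigma'$, and then $\sigma,\sigma''$ with $\max(0,\sigma')<\sigma<\sigma''<\mu$. There is $C\ge1$ with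
$$|e^{tB}P_s|\le Ce^{-\sigma''t},\qquad|e^{-tB}P_c|\le Ce^{\sigma't}\qquad(t\ge0).$$
Write $T(y)=By+R(y)$; then $R(0)=0$ and $|R(y)-R(y')|\le\kappa(\rho)|y-y'|$ for $|y|,|y'|\le\rho$, where $\kappa(\rho)\to0$ as $\rho\to0$.

Consider the complete metric space of continuous $y:[0,\infty)\to\mathbb R^n$ with $\|y\|:=\sup_te^{\sigma t}|y(t)|\le\rho$. Fix $0\ne\xi\in E_s$ with $C|\xi|\le\rho/2$ and put
$$(\Psi y)(t)=e^{tB}\xi+\int_0^te^{(t-\tau)B}P_sR(y(\tau))\,d\tau-\int_t^\infty e^{(t-\tau)B}P_cR(y(\tau))\,d\tau.$$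
We have $|R(y(\tau))-R(y'(\tau))|\le\kappa(\rho)e^{-\sigma\tau}\|y-y'\|$, and
$$\int_0^te^{-\sigma''(t-\tau)}e^{-\sigma\tau}d\tau\le\frac{e^{-\sigma t}}{\sigma''-\sigma},\qquad\int_t^\infty e^{\sigma'(\tau-t)}e^{-\sigma\tau}d\tau=\frac{e^{-\sigma t}}{\sigma-\sigma'}.$$
Hence
$$\|\Psi y-\Psi y'\|\le C\kappa(\rho)\Bigl(\frac1{\sigma''-\sigma}+\frac1{\sigma-\sigma'}\Bigr)\|y-y'\|,\qquad\|\Psi(0)\|=\sup_te^{\sigma t}|e^{tB}\xi|\le C|\xi|\le\frac\rho2.$$
For $\rho$ so small that the Lipschitz constant is at most $\frac12$, $\Psi$ maps the space into itself and is a contraction. Let $y$ be its fixed point. Differentiating $y=\Psi y$, the two integrals contribute $P_sR(y(t))$ and $P_cR(y(t))$ from their endpoints, and $B$ times themselves. So $y'=By+R(y)=T(y)$. Moreover $|y(t)|\le\rho e^{-\sigma t}\to0$, and $P_sy(0)=\xi\ne0$, so $y(0)\neq0$. $\square$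

Now we combine this with the strict maximum of $v$.

**Lemma 6.** Let $q=\exp a$, $a\in\mathfrak v_1$, $|a|=1$. Every eigenvalue of the linearization $B$ of $T$ at $q$ is purely imaginary (possibly $0$).

*Proof.* Suppose an eigenvalue has nonzero real part. By Lemma 5, applied in a chart to $T$ or to $-T$, there is a point $g\ne q$ whose $T$-orbit converges to $q$ as $t\to+\infty$ or as $t\to-\infty$. Since $v$ is constant on $T$-orbits and continuous, $v(g)=v(q)=1$. So $g\in\exp(\mathfrak v_1\setminus0)$ by Lemma 4, and hence $T(g)=0$. The orbit of $g$ is then the constant $g\ne q$ and does not converge to $q$, a contradiction. $\square$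

Next we read off from the brackets the part of $B$ that does not involve $W$.

**Lemma 7.** $[a,\mathfrak v_{j-1}]=\mathfrak v_j$ for all $a\in\mathfrak v_1\setminus0$ and $2\le j\le\iota$.

*Proof.* We may take $|a|=1$; put $q=\exp a$. Let $Y_\alpha$ be a basis of $\mathfrak g$ adapted to the layers, $Y_\alpha\in\mathfrak v_{|\alpha|}$, and write $Z=\sum Z^\alpha Y_\alpha$. Differentiating (1), $Y_\beta(f\circ\delta_\lambda)=\lambda^{|\beta|}(Y_\beta f)\circ\delta_\lambda$, at $\lambda=1$ gives $Y_\beta Zf=|\beta|Y_\beta f+ZY_\beta f$, that is, $[Y_\beta,Z]=|\beta|Y_\beta$. On the other hand $[Y_\beta,Z]=\sum(Y_\beta Z^\alpha)Y_\alpha+\sum Z^\alpha[Y_\beta,Y_\alpha]$. Since $Z(q)=a$, at $q$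
$$\sum_\alpha(Y_\beta Z^\alpha)Y_\alpha=|\beta|Y_\beta-[Y_\beta,a]=|\beta|Y_\beta+[a,Y_\beta].$$
The field $W$ is horizontal, so $T^\alpha=Z^\alpha$ when $|\alpha|\ge2$. Therefore the $\mathfrak v_j$-component of $B$, $j\ge2$, is
$$(By)_j=j\,y_j+[a,y_{j-1}],\qquad y=\sum_jy_j,\ y_j\in\mathfrak v_j. \tag{5}$$
If $[a,\mathfrak v_{j-1}]\neq\mathfrak v_j$, take $0\neq\ell\in\mathfrak v_j^*$ vanishing on $[a,\mathfrak v_{j-1}]$, and extend it by $0$ to the other layers. Then $\ell(By)=j\,\ell(y)$, so $\ell\circ B=j\ell$ and $j>0$ is an eigenvalue of $B$. This contradicts Lemma 6. $\square$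

## 8. Surjective brackets in every direction force step two

Lemma 7 rules out the Engel group at once: $a=X_2$ has $[a,\mathfrak v_2]=0\ne\mathfrak v_3$. When $m=2$ and $\iota\ge 3$ the same happens: $\mathfrak v_2$ is spanned by one vector $X_3$, so $\dim\mathfrak v_3=1$ by Lemma 7, and the linear map $a\mapsto[a,X_3]$ from $\mathfrak v_1$ to $\mathfrak v_3$ has a kernel. For larger $m$ a dimension count is not available, and we use topology.

**Lemma 8.** $\iota=2$.

*Proof.* Suppose $\iota\ge3$. By Lemma 7, $\mathrm{ad}_a^2\,\mathfrak v_1=[a,[a,\mathfrak v_1]]=\mathfrak v_3\ne0$ for every $a\in\mathfrak v_1\setminus0$. Fix $0\ne\xi\in\mathfrak v_3^*$ and define $V_\xi(a)\in\mathfrak v_1$ by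
$$\langle V_\xi(a),b\rangle=\xi([a,[a,b]]).$$
Then $V_\xi(a)\neq0$ for $a\ne0$ by surjectivity, $\langle V_\xi(a),a\rangle=0$, and $V_\xi(-a)=V_\xi(a)$. So $f=V_\xi/|V_\xi|$ is a smooth map $S^{m-1}\to S^{m-1}$ with $f(a)\perp a$ and $f(-a)=f(a)$. We compute its degree modulo $2$ in two ways; recall that this is the number modulo $2$ of preimages of a regular value, and that it is a homotopy invariant.

Since $f(a)\perp a$, the homotopy $\cos t\,a+\sin t\,f(a)$, $0\le t\le\pi/2$, stays in $S^{m-1}$ and joins the identity to $f$. So the degree of $f$ modulo $2$ is $1$. On the other hand, let $y$ be a regular value of $f$, which exists by Sard's theorem. The finite set $f^{-1}(y)$ is invariant under $a\mapsto-a$, which has no fixed points, so it has an even number of elements, and the degree modulo $2$ is $0$. This is a contradiction. Since $\mathbb G$ is not abelian, $\iota=2$. $\square$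

With Lemmas 3, 4 and 7, **this proves Theorem 2(A)**.

## 9. The Taylor expansion of $N$ along the horizontal plane

Now the expansion that failed in Section 3 can be carried out. The aim is to find $N$ to fourth order in $z$ at the horizontal plane.

**Coordinates.** Let $Z_1,\dots,Z_k$ be a basis of $\mathfrak v_2$, and let $(x,z)\in\mathfrak v_1\times\mathbb R^k$ stand for $\exp(x+\sum z_\kappa Z_\kappa)$. Write
$$[x,y]=\sum_\kappa\langle J_\kappa x,y\rangle Z_\kappa,\quad J_\kappa\text{ skew},\qquad J_\eta=\sum\eta_\kappa J_\kappa\ (\eta\in\mathbb R^k),\qquad G(x)_{\kappa\lambda}=\langle J_\kappa x,J_\lambda x\rangle,$$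
so that $\eta^TG(x)\eta=|J_\eta x|^2$. The group is of H-type exactly when $G(x)/|x|^2$ does not depend on $x\neq0$ (the direction we need is checked at the end of Section 10). In the $\mathbb R^4$ example of Section 2, with $x=(x',x'')$, $G(x)=\lambda_1^2|x'|^2+\lambda_2^2|x''|^2$: this group satisfies $[a,\mathfrak v_1]=\mathfrak v_2$ for every $a\ne0$ and any $\lambda_1,\lambda_2$, so (A) does not finish the proof.

$G(x)$ is positive definite for $x\ne0$: if $J_\eta x=0$, then $\eta$, regarded as a functional on $\mathfrak v_2$, vanishes on $[x,\mathfrak v_1]=\mathfrak v_2$, so $\eta=0$.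

From $\exp(x+z)\exp(y)=\exp(x+y+z+\frac12[x,y])$, the left-invariant field of $e\in\mathfrak v_1$ is $\partial_e+\frac12\sum\langle J_\kappa x,e\rangle\partial_{z_\kappa}$. Hence
$$\nabla_0f=D'f+D''f,\qquad D'=\nabla_x,\quad D''=\tfrac12\sum J_\kappa x\,\partial_{z_\kappa}, \tag{6}$$
$$\mathcal Lf=\Delta_xf+\sum\langle J_\kappa x,\nabla_x\partial_{z_\kappa}f\rangle+\tfrac14\sum G_{\kappa\lambda}\partial_{z_\kappa}\partial_{z_\lambda}f. \tag{7}$$
In (7) the derivative $\partial_e$ falling on $\langle J_\kappa x,e\rangle$ gives $\langle J_\kappa e,e\rangle=0$.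

**Orders in $z$.** Let $r=|x|$, $\hat x=x/r$. For $f$ smooth near $\{z=0,\ x\ne0\}$ let $f_j$ be the part of degree $j$ in $z$ ("order $j$") of its Taylor expansion at $z=0$; its coefficients are smooth functions of $x\ne0$. Products satisfy $(fh)_j=\sum_{i+i'=j}f_ih_{i'}$. Since $D'$ preserves the order and $D''$ lowers it by one,
$$(\nabla_0f)_j=D'f_j+D''f_{j+1}.$$
Since $N$ and $v$ are homogeneous of orders $1$ and $0$ under $(x,z)\mapsto(\lambda x,\lambda^2z)$, $N_j$ and $v_j$ are homogeneous in $x$ of degrees $1-2j$ and $-2j$, so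
$$\partial_rN_j=(1-2j)N_j/r,\qquad\partial_rv_j=-2j\,v_j/r.$$
The field of $Z_\kappa$ is $\partial_{z_\kappa}$. So Lemma 3 says $N_0=r$, $N_1=0$, $v_0=1$. Write $N_2=\frac12z^TH(x)z$ with $H$ symmetric, and $g_j=(\nabla_0N)_j=D'N_j+D''N_{j+1}$. Then
$$g_0=\hat x,\qquad g_1=D''N_2=\tfrac12J_{Hz}x,\qquad g_2=D'N_2+D''N_3,\qquad g_3=D'N_3+D''N_4.$$
Since $J_\kappa x\perp x$, $\langle x,D''f\rangle=0$ for all $f$. Therefore
$$\langle\hat x,g_j\rangle=\partial_rN_j\ (j\ge1),\qquad\langle\hat x,(\nabla_0v)_j\rangle=\partial_rv_j .$$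
Also
$$\langle g_1,D''f\rangle=\tfrac14\sum_\kappa\langle J_{Hz}x,J_\kappa x\rangle\partial_{z_\kappa}f=\tfrac14(GHz)\cdot\partial_zf. \tag{8}$$
Finally $v_1=2\langle\hat x,g_1\rangle=2\partial_rN_1=0$, so $(\nabla_0v)_0=D'v_0+D''v_1=0$ and $(\nabla_0v)_1=D''v_2$.

By (2) the equation is $\langle\nabla_0N,\nabla_0v\rangle=0$. We use it order by order; orders $0$ and $1$ give nothing new.

**Order 2: three candidates, and the choice by $T$.** We have $v_2=2\langle\hat x,g_2\rangle+|g_1|^2=2\partial_rN_2+|g_1|^2$. As $2\partial_rN_2=-6N_2/r=-3r^{-1}z^THz$ and $|g_1|^2=\frac14|J_{Hz}x|^2=\frac14z^THGHz$,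
$$v_2=z^TSz,\qquad S=-3r^{-1}H+\tfrac14HGH.$$
The order-2 equation is $\langle\hat x,(\nabla_0v)_2\rangle+\langle g_1,(\nabla_0v)_1\rangle+\langle g_2,(\nabla_0v)_0\rangle=\partial_rv_2+\langle g_1,D''v_2\rangle=0$. By (8), $\langle g_1,D''v_2\rangle=\frac14(GHz)\cdot2Sz=\frac14z^T(HGS+SGH)z$. So at $r=1$
$$-4S+\tfrac14(SGH+HGS)=0.$$
Inserting $S=-3H+\frac14HGH$: $-4S=12H-HGH$ and $SGH=HGS=-3HGH+\frac14HGHGH$, so
$$12H-\tfrac52HGH+\tfrac18HGHGH=0.$$
Multiply by $8$ and put $\Gamma=G^{1/2}HG^{1/2}$, which is symmetric: $96\Gamma-20\Gamma^2+\Gamma^3=0$, that is,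
$$\Gamma(\Gamma-8)(\Gamma-12)=0.$$
So the eigenvalues of $\Gamma$, which are those of $GH$, lie in $\{0,8,12\}$. The impostors of Section 3 have $\Gamma=0$ and $\Gamma=12$.

Now use $T$. In coordinates $Z=x\cdot\partial_x+2z\cdot\partial_z$, and a horizontal field with components $h$ has $z_\kappa$-coordinate $\frac12\langle J_\kappa x,h\rangle$. So the $z_\kappa$-coordinate of $T$ is
$$2z_\kappa-\frac N{2v}\langle J_\kappa x,\nabla_0N\rangle.$$
To first order in $z$ at $|x|=1$ we have $N=1$, $v=1$, $\nabla_0N=\hat x+g_1$, with $\langle J_\kappa x,\hat x\rangle=0$ and $\langle J_\kappa x,g_1\rangle=\frac12(GHz)_\kappa$. So the $z$-coordinate of $T$ is $2z-\frac14GHz$ to first order. Since $T=0$ on $\{z=0,\ x\ne0\}$, the linearization of $T$ at $(a,0)$, $|a|=1$, is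
$$\begin{pmatrix}0&*\\0&2-\frac14GH\end{pmatrix}.$$
Its eigenvalues are $0$ and values in $\{2,0,-1\}$. By Lemma 6 only $0$ is allowed. So every eigenvalue of the symmetric matrix $\Gamma$ is $8$, $\Gamma=8I$ and $H=8G^{-1}$ at $r=1$. As $H$ and $G^{-1}$ have degrees $-3$ and $-2$ in $x$,
$$H=8r^{-1}G^{-1},\qquad N_2=4r^{-1}z^TG^{-1}z. \tag{9}$$
Then (8) and Euler's identity $z\cdot\partial_zf=jf$ give
$$\langle g_1,D''f\rangle=\frac{2j}r\,f\qquad\text{for }f\text{ of order }j. \tag{10}$$
In particular $|g_1|^2=\langle g_1,D''N_2\rangle=\frac4rN_2$, and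
$$v_2=-\tfrac6rN_2+\tfrac4rN_2=-\tfrac2rN_2. \tag{11}$$

**Order 3: $N_3=0$.** First we need
$$\langle g_1,D'N_2\rangle=0,\qquad\langle g_1,D'v_2\rangle=0. \tag{12}$$
By (9), $g_1=4r^{-1}J_\eta x$ with $\eta=G^{-1}z$. Put $w=J_\eta x$. Since $w\perp x$, the derivative in the direction $w$ of any function of $r$ is $0$. The derivative of $z^TG^{-1}z$ at $x$ in the direction $w$, with $z$ fixed, is $-z^TG^{-1}(\partial_wG)G^{-1}z=-\eta^T(\partial_wG)\eta$. Since $\eta^TG(x)\eta=|J_\eta x|^2$ for fixed $\eta$, this equals $-2\langle J_\eta x,J_\eta w\rangle=-2\langle J_\eta x,J_\eta(J_\eta x)\rangle=0$, because $J_\eta$ is skew. As $N_2=4r^{-1}z^TG^{-1}z$ and $v_2=-2r^{-1}N_2$, (12) follows.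

By (12) and (10), $\langle g_1,g_2\rangle=\langle g_1,D'N_2\rangle+\langle g_1,D''N_3\rangle=6N_3/r$. Hence
$$v_3=2\langle\hat x,g_3\rangle+2\langle g_1,g_2\rangle=2\partial_rN_3+\tfrac{12}rN_3=(-10+12)\tfrac{N_3}r=\tfrac2rN_3.$$
By (11), and since $D''$ differentiates only in $z$, $D''v_2=-\frac2rD''N_2=-\frac2rg_1$. The order-3 equation is
$$0=\langle\hat x,(\nabla_0v)_3\rangle+\langle g_1,(\nabla_0v)_2\rangle+\langle g_2,(\nabla_0v)_1\rangle=\partial_rv_3+\langle g_1,D'v_2+D''v_3\rangle+\langle g_2,D''v_2\rangle$$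
$$=-\tfrac{6v_3}r+0+\tfrac{6v_3}r-\tfrac2r\langle g_2,g_1\rangle=-\tfrac{12}{r^2}N_3.$$
So $N_3=0$ and $v_3=0$.

**Order 4: $N_4$.** Now $g_2=D'N_2$ and $g_3=D''N_4$. By (10),
$$v_4=2\langle\hat x,g_4\rangle+2\langle g_1,g_3\rangle+|g_2|^2=2\partial_rN_4+\tfrac{16}rN_4+|D'N_2|^2=(-14+16)\tfrac{N_4}r+|D'N_2|^2.$$
Since $v_3=0$, we have $(\nabla_0v)_3=D''v_4$ and $(\nabla_0v)_2=D'v_2$, and the order-4 equation is
$$0=\partial_rv_4+\langle g_1,D''v_4\rangle+\langle g_2,D'v_2\rangle+\langle g_3,D''v_2\rangle.$$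
The first two terms are $-8v_4/r$ and $8v_4/r$ and cancel; so the exact form of $v_4$ does not matter. For the third, (11) gives $D'v_2=-\frac2rD'N_2+\frac{2N_2}{r^2}\hat x$, and $\partial_rN_2=-3N_2/r$, so it equals $-\frac2r|D'N_2|^2-\frac6{r^3}N_2^2$. The fourth is $-\frac2r\langle D''N_4,g_1\rangle=-\frac{16}{r^2}N_4$. At $r=1$ we have $|D'N_2|^2=9N_2^2+|\nabla_SN_2|^2$, where $\nabla_S$ and $\Delta_S$ refer to $S^{m-1}$. So $16N_4=-18N_2^2-2|\nabla_SN_2|^2-6N_2^2$, that is,
$$N_4=-\tfrac32N_2^2-\tfrac18|\nabla_SN_2|^2\qquad(r=1). \tag{13}$$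

*Check on the Heisenberg group.* $K=r(1+16z^2/r^4)^{1/4}=r+4z^2/r^3-24z^4/r^7+\cdots$, and at $r=1$, $-\frac32(4z^2)^2=-24z^4$.

## 10. The second equation makes $G$ constant on the sphere

Orders $2$ to $4$ of $\mathcal L_\infty N=0$ have determined $N_2,N_3,N_4$ in terms of $G$ but have put no condition on $G$. Such a condition comes from the hypothesis of (B), $N\mathcal LN=(Q-1)v$ near $\{z=0,\ x\ne0\}$, at order $2$ in $z$. Recall $Q=m+2k$.

**Step 1: the order-2 equation.** By (7) with $N_1=0$ and (9),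
$$(\mathcal LN)_0=\Delta_xr+\tfrac14\mathrm{tr}(GH)=\frac{m-1}r+\frac{2k}r=\frac{Q-1}r .$$
(So order $0$ of the equation holds automatically.) As $N_3=0$, $(\mathcal LN)_2=\Delta_xN_2+\frac14\sum G_{\kappa\lambda}\partial_\kappa\partial_\lambda N_4$. The order-2 part of $N\mathcal LN$ is $N_0(\mathcal LN)_2+N_1(\mathcal LN)_1+N_2(\mathcal LN)_0$ with $N_1=0$. With (11), at $r=1$:
$$\Delta_xN_2+\tfrac14\sum G_{\kappa\lambda}\partial_\kappa\partial_\lambda N_4+(Q-1)N_2=-2(Q-1)N_2. \tag{14}$$

**Step 2: rewriting it on the sphere.** The aim is an equation for $G$ alone. On $r=1$ put $F=z^TG^{-1}z$. Then $N_2=4F$ and, by (13), $N_4=-24F^2-2|\nabla_SF|^2$. Let $e$ run through an orthonormal basis of $T_xS^{m-1}$, let a subscript $e$ denote the derivative, and put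
$$C_e=(G^{-1})_e=-G^{-1}G_eG^{-1},\qquad D=\log\det G,\qquad D_e=\mathrm{tr}(G^{-1}G_e).$$

First, a function of degree $d$ in $x$ satisfies $\Delta_xf=\Delta_Sf+d(d+m-2)f$ on $r=1$. With $d=-3$, $\Delta_xN_2=4\Delta_SF+4(15-3m)F$.

Second, $\partial_\kappa\partial_\lambda F^2=2F\,\partial_\kappa\partial_\lambda F+2\,\partial_\kappa F\,\partial_\lambda F$ with $\partial_zF=2G^{-1}z$ and $\partial_\kappa\partial_\lambda F=2(G^{-1})_{\kappa\lambda}$. So $\frac14\sum G_{\kappa\lambda}\partial_\kappa\partial_\lambda F^2=\frac14(4kF+8F)=(k+2)F$.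

Third, $|\nabla_SF|^2=\sum_e(z^TC_ez)^2$. In the same way
$$\tfrac14\sum G_{\kappa\lambda}\partial_\kappa\partial_\lambda(z^TC_ez)^2=\mathrm{tr}(GC_e)\,z^TC_ez+2z^TC_eGC_ez,\qquad\mathrm{tr}(GC_e)=-\mathrm{tr}(G_eG^{-1})=-D_e .$$
Since $z^TC_ez=F_e$, summing over $e$ gives $\frac14\sum G_{\kappa\lambda}\partial_\kappa\partial_\lambda|\nabla_SF|^2=-\langle\nabla_SF,\nabla_SD\rangle+2\sum_ez^TC_eGC_ez$.

Insert this into (14), moving $3(Q-1)N_2=12(Q-1)F$ to the right. The multiples of $F$ are $60-12m-24(k+2)=12-12m-24k$ on the left, and $-12(Q-1)=12-12m-24k$ on the right. They cancel. What remains is $4\Delta_SF+2\langle\nabla_SF,\nabla_SD\rangle-4\sum_ez^TC_eGC_ez=0$, so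
$$2\Delta_SF+\langle\nabla_SF,\nabla_SD\rangle=2\sum_ez^TC_eGC_ez\qquad\text{for all }z.$$
Both sides are quadratic forms in $z$, so this is an identity of symmetric matrices:
$$2\Delta_S(G^{-1})+\sum_eD_eC_e=2\sum_eC_eGC_e=2\sum_eG^{-1}G_eG^{-1}G_eG^{-1}.$$
Applying $\Delta_S$ to $GG^{-1}=I$ gives $(\Delta_SG)G^{-1}+2\sum_eG_eC_e+G\,\Delta_S(G^{-1})=0$, so
$$\Delta_S(G^{-1})=-G^{-1}(\Delta_SG)G^{-1}+2\sum_eG^{-1}G_eG^{-1}G_eG^{-1}.$$
Substitute this and $C_e=-G^{-1}G_eG^{-1}$, and multiply by $G$ on both sides: $-2\Delta_SG+4\sum_eG_eG^{-1}G_e-\sum_eD_eG_e=2\sum_eG_eG^{-1}G_e$, that is,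
$$2\Delta_SG+\sum_eD_eG_e=2\sum_eG_eG^{-1}G_e\qquad\text{on }S^{m-1}. \tag{15}$$

**Step 3: $\det G$ is constant.** The first-order term in (15) prevents a direct integration, so we remove it by taking a trace. Multiply (15) by $G^{-1}$ and take the trace:
$$2\,\mathrm{tr}(G^{-1}\Delta_SG)+|\nabla_SD|^2=2\sum_e\mathrm{tr}(G^{-1}G_eG^{-1}G_e).$$
Since $\Delta_SD=\mathrm{tr}(G^{-1}\Delta_SG)-\sum_e\mathrm{tr}(G^{-1}G_eG^{-1}G_e)$, this says $2\Delta_SD+|\nabla_SD|^2=0$. Integrating over $S^{m-1}$, $\int|\nabla_SD|^2=0$, so $\nabla_SD=0$.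

**Step 4: $G$ is constant.** Now (15) reads $\Delta_SG=\sum_eG_eG^{-1}G_e$. For $\eta\in\mathbb R^k$ integrate $\eta^T(\cdot)\eta$ over the sphere:
$$0=\int_{S^{m-1}}\sum_e(G_e\eta)^TG^{-1}(G_e\eta).$$
As $G^{-1}$ is positive definite, $G_e\eta=0$ for all $e$ and $\eta$. Since $S^{m-1}$ is connected ($m\ge2$), $G$ is a constant positive definite matrix $\mathsf g$ there, and by homogeneity
$$|J_\eta x|^2=|x|^2\,\eta^T\mathsf g\,\eta\qquad\text{for all }x\in\mathfrak v_1,\ \eta\in\mathbb R^k.$$

**Step 5: the inner product.** It remains to produce the inner product that the definition of H-type asks for. Give $\mathfrak v_2$ the inner product with matrix $\mathsf g^{-1}$ in the basis $Z_\kappa$, keep the given one on $\mathfrak v_1$, and set $\mathfrak v_1\perp\mathfrak v_2$. For $Z=\sum z_\kappa Z_\kappa$,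
$$\langle Z,[X,Y]\rangle=\sum_\kappa(\mathsf g^{-1}z)_\kappa\langle J_\kappa X,Y\rangle=\langle J_{\mathsf g^{-1}z}X,Y\rangle,$$
so $J_Z=J_{\mathsf g^{-1}z}$ and $|J_Zx|^2=|x|^2(\mathsf g^{-1}z)^T\mathsf g(\mathsf g^{-1}z)=|x|^2z^T\mathsf g^{-1}z=|x|^2|Z|^2$. Polarizing in $x$, $J_Z^TJ_Z=|Z|^2\mathrm{Id}$. Since $J_Z$ is skew, $J_Z^2=-|Z|^2\mathrm{Id}$. Thus $\mathbb G$ is of H-type. **This proves Theorem 2(B), and with it Theorem 1.** $\blacksquare$

## 11. Two exponents $p$, and the converse on H-type groups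

**Proof of Theorem 3(C).** The aim is to recover from two of the equations $\mathcal L_ph_p(N)=0$ the hypotheses of Theorem 2. For $1<p<\infty$ (including $p=Q$), $h_p'(N)$ is a nonzero constant times $N^{(1-Q)/(p-1)}$, so $|h_p'|^{p-2}h_p'=c_pN^{1-Q}$ with $c_p\ne0$. On $\Omega=\{\nabla_0N\ne0\}$, with $v=|\nabla_0N|^2$ and $\sum_i(X_iv)(X_iN)=2\mathcal L_\infty N$ by (2),
$$\mathcal L_ph_p(N)=c_p\sum_iX_i\bigl(N^{1-Q}v^{(p-2)/2}X_iN\bigr)$$
$$=c_pN^{-Q}v^{(p-4)/2}\bigl[(1-Q)v^2+vN\mathcal LN+(p-2)N\mathcal L_\infty N\bigr]. \tag{16}$$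
If this vanishes on $\Omega$ for two different finite $p$, subtracting the two brackets gives $\mathcal L_\infty N=0$ on $\Omega$, and then $N\mathcal LN=(Q-1)v$ on $\Omega$. If one of the two values is $p=\infty$, then $\mathcal L_\infty N=0$ on $\Omega$ is given, and the finite $p$ gives $N\mathcal LN=(Q-1)v$ on $\Omega$. Off $\Omega$, $\nabla_0N=0$, so $\mathcal L_\infty N=0$ trivially. Hence $\mathcal L_\infty N=0$ on $\mathbb G\setminus0$ and Theorem 2(A) applies: $\exp(\mathfrak v_1\setminus0)\subset\Omega$. Since $\Omega$ is open, it is a neighborhood of $\exp(\mathfrak v_1\setminus0)$ on which $N\mathcal LN=(Q-1)v$. So Theorem 2(B) applies and $\mathbb G$ is of H-type. $\square$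

**Proof of Theorem 3(D).** Let $\mathbb G$ be of H-type.

**Step 1: the equations for $K$.** Use the coordinates of Section 9 with an orthonormal basis of $\mathfrak v_2$. Then $|J_\eta x|^2=|\eta|^2|x|^2$, so $G=|x|^2I$. Put $f=|x|^4+16|z|^2$, $K=f^{1/4}$. By (6), and since $J_zx\perp x$,
$$\nabla_0f=4|x|^2x+16J_zx,\qquad|\nabla_0f|^2=16|x|^6+256|z|^2|x|^2=16|x|^2f.$$
By (7), where the mixed term vanishes,
$$\mathcal Lf=4(m+2)|x|^2+8k|x|^2=4(Q+2)|x|^2.$$
With $\alpha=\frac{2-Q}4$,
$$\mathcal Lf^\alpha=\alpha f^{\alpha-1}\mathcal Lf+\alpha(\alpha-1)f^{\alpha-2}|\nabla_0f|^2=\alpha f^{\alpha-1}|x|^2\bigl[4(Q+2)+16(\alpha-1)\bigr]=0$$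
off $0$, since $16\alpha=8-4Q$. So $\mathcal LK^{2-Q}=0$ there, and (3) holds for $K$ by the computation that led to it. Moreover $|\nabla_0K|^2=\frac1{16}f^{-3/2}\cdot16|x|^2f=|x|^2f^{-1/2}$, and
$$\bigl\langle\nabla_0f,\nabla_0(|x|^2f^{-1/2})\bigr\rangle=8|x|^4f^{-1/2}-\tfrac12|x|^2f^{-3/2}\cdot16|x|^2f=0.$$
As $\nabla_0K$ is a multiple of $\nabla_0f$, (2) gives $\mathcal L_\infty K=0$. By (16), $\mathcal L_ph_p(K)=0$ on $\{\nabla_0K\ne0\}$ for all finite $p$.

**Step 2: $\mathbf N_u$ is a multiple of $K$.** We compare $K^{2-Q}$ with the fundamental solution across the origin. The function $K^{2-Q}$ is locally integrable: its integral over the shell $\{2^{-i-1}\le K\le2^{-i}\}$ is a constant times $2^{-i(2-Q)}2^{-iQ}=2^{-2i}$, which is summable. As a distribution, $\mathcal LK^{2-Q}$ is supported at $0$ and homogeneous of degree $-Q$. A distribution supported at $0$ is a finite combination of left-invariant derivatives of $\delta_0$. Now $\delta_0$ has degree $-Q$, and each derivative by an element of $\mathfrak v_j$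 lowers the degree by $j\ge1$, so only $\delta_0$ itself has degree $-Q$. Thus $\mathcal LK^{2-Q}=c'\delta_0$. Hence for a suitable constant $\mu$ the function $K^{2-Q}-\mu u$ is annihilated by $\mathcal L$ on all of $\mathbb G$. By hypoellipticity it is smooth, in particular bounded near $0$. It is also homogeneous of the negative degree $2-Q$, and a nonzero function of this kind is unbounded near $0$. So $K^{2-Q}=\mu u$, where $\mu>0$ since both functions are positive. Taking the power $1/(2-Q)$, $\mathbf N_u$ is a constant multiple of $K$. Therefore $\mathcal L_\infty\mathbf N_u=0$ off $0$, and $\mathbb G$ is polarizable.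

Together with Theorem 1, a non-abelian Carnot group is polarizable if and only if it is of H-type. $\blacksquare$
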